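\title{A finite nilpotent loop without a finite basis of identities}

\begin{abstract}
We construct a commutative nilpotent loop of order $36$ and nilpotency class $3$ whose identities have no finite basis. Hence not every finite nilpotent loop is finitely based. The construction gives such a loop of class $3$ for every pair of distinct primes $p,q$, of order $p^2q^2$ if $p$ is odd and $8q^2$ if $p=2$. We also prove that every finite nilpotent loop of class at most $2$ is finitely based, so class $3$ is optimal. The counterexamples rest on the fact that counting modulo $q$ has unbounded polynomial degree over $\mathbb{F}_p$; the positive result rests on a noetherianity theorem for functors on free $\mathbb{Z}_e$-modules.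
\end{abstract}

\section{Introduction}

A \emph{loop} is an algebra $(A,\cdot,\backslash,/,1)$ with three binary operations and a constant that satisfies
\begin{equation}\label{eq:axioms}
x\backslash(xy)=y,\quad x(x\backslash y)=y,\quad (yx)/x=y,\quad (y/x)x=y,\quad x\cdot 1=1\cdot x=x .
\end{equation}
Equivalently, the multiplication has an identity element and the equations $xu=y$ and $ux=y$ have unique solutions $u=x\backslash y$ and $u=y/x$. An associative loop is a group. A \emph{normal subloop} $N$ of $A$ is the kernel (the preimage of $1$) of a homomorphism from $A$ to a loop, and $A/N$ is the corresponding quotient. The \emph{center} $Z(A)$ is the set of all $z\in A$ with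
\[
zx=xz,\qquad (zx)y=z(xy),\qquad (xz)y=x(zy),\qquad (xy)z=x(yz)\qquad\text{for all }x,y\in A;
\]
it is a normal subloop, and it is an abelian group. The loop $A$ is \emph{nilpotent} if it has a central series, that is, a chain of normal subloops $A=C_0>C_1>\dots>C_k=1$ with $C_i/C_{i+1}\subseteq Z(A/C_{i+1})$ for all $i<k$. The least such $k$ is the \emph{class} of $A$. A finite algebra is \emph{finitely based} if there is a finite set of identities valid in it from which every identity valid in it follows. This paper concerns the following question, stated as open by Kompatscher and Mayr \cite{KM}.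

\begin{quote}
Is every finite nilpotent loop finitely based?
\end{quote}

The simplest cases point to the answer yes. A loop of class at most $1$ is an abelian group. If it has exponent $e$, then the loop axioms, commutativity, associativity and $x^e=1$ form a basis: modulo these laws every term equals a product $x_1^{a_1}\cdots x_r^{a_r}$, and such a product is identically $1$ in the group only if $e$ divides every $a_j$. Next, a finite loop is \emph{supernilpotent} if and only if it is a direct product of nilpotent loops of prime power order, and Vaughan-Lee proved that every finite supernilpotent loop is finitely based. This covers all nilpotent loops of prime power order, and it covers all finite nilpotent groups, because these are direct products of their Sylow subgroups. For loops, however, nilpotency does not separate the primes: there is a nilpotent loop of order $6$ that is not supernilpotent (Remark~\ref{rem:six}). The question is whether the interaction of two primes can destroy the finite basis property. It can.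

Throughout, $\mathbb{Z}_n$ is the ring of integers modulo $n$, and $[\,\mathrm{S}\,]$ is $1$ if the statement $\mathrm{S}$ holds and $0$ otherwise, read in whichever ring the formula requires.

\begin{theorem}\label{thm:A}
Let $\beta(v,v')=[v=v'=1]$ for $v,v'\in\mathbb{F}_3$, and let $A=\mathbb{F}_3\times\mathbb{Z}_2\times\mathbb{Z}_2\times\mathbb{F}_3$ with the multiplication
\begin{multline*}
(v,a,s,c)(v',a',s',c')\\
=\bigl(v+v',\;a+a'+\beta(v,v'),\;s+s',\;c+c'+\beta(v,v')(-1)^{a+a'}[s\neq s']\bigr).
\end{multline*}
Then $A$ is a commutative nilpotent loop of order $36$ and class $3$, and $A$ is not finitely based.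
\end{theorem}

\begin{theorem}\label{thm:B}
For distinct primes $p,q$ there is a nilpotent loop of class $3$ that is not finitely based, of order $p^2q^2$ if $p$ is odd and of order $8q^2$ if $p=2$.
\end{theorem}

\begin{theorem}\label{thm:C}
Every finite nilpotent loop of class at most $2$ is finitely based.
\end{theorem}

By Vaughan-Lee's theorem the order of a counterexample is divisible by two primes, and by Theorem~\ref{thm:C} its class is at least $3$. Theorems~\ref{thm:A} and~\ref{thm:B} meet both bounds.

The counterexamples are built from a loop $L$ with three layers, of characteristics $p$, $q$ and $p$. Section~\ref{sec:L} shows that certain terms compute, in the bottom layer of $L$, functions of the top layer that count modulo $q$, and such functions have large degree over $\mathbb{F}_p$. Section~\ref{sec:criterion} turns any supply of terms of unbounded degree into a finite loop without a finite basis, and Section~\ref{sec:AB} combines the two. Theorem~\ref{thm:C} is independent of these sections. In class $2$ the identities of the loop form a submodule of a finitely generated functor on free $\mathbb{Z}_e$-modules (Section~\ref{sec:C}),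 and such submodules are finitely generated (Section~\ref{sec:noeth}).

\section{Identities, central extensions and degree}\label{sec:prelim}

\subsection*{Identities}
A \emph{term} is an expression built from variables and $1$ by means of $\cdot,\backslash,/$. We write $G\models s=t$ if the terms $s,t$ take the same value under every assignment of elements of $G$ to the variables. An identity \emph{follows} from a set $\Sigma$ of identities if it holds in every algebra satisfying $\Sigma$; by the completeness theorem of equational logic this is the same as being derivable from $\Sigma$. Identities are inherited by subloops, quotients and direct products. In a loop, $s=t$ is equivalent to $s/t=1$, because $t/t=(1\cdot t)/t=1$ and $s=(s/t)t$; so we only consider identities $w=1$. We use the \emph{associator} and the left-normed powers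
\[
\alpha(x,y,z)=((xy)z)/(x(yz)),\qquad y^{[1]}=y,\qquad y^{[j+1]}=y^{[j]}y .
\]
A map $\varphi$ between loops that preserves products is a homomorphism: $\varphi(1)\varphi(1)=\varphi(1)$ gives $\varphi(1)=1$, and $\varphi(x/y)\varphi(y)=\varphi(x)$ gives $\varphi(x/y)=\varphi(x)/\varphi(y)$, with the symmetric argument for $\backslash$.

\begin{lemma}\label{lem:vars}
Let $A$ be a finite loop. Suppose that for every $r\ge1$ there is a loop $G$ that satisfies every identity $w=1$ of $A$ in at most $r$ variables but fails some identity of $A$. Then $A$ is not finitely based.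
\end{lemma}

\begin{proof}
A finite basis involves at most $r$ variables for some $r$. The corresponding loop $G$ satisfies the basis, hence every identity of $A$, a contradiction.
\end{proof}

\subsection*{Central subgroups}
Central elements can be pulled out of all three operations.

\begin{lemma}\label{lem:center}
Let $G$ be a loop, $x,y\in G$ and $z,z'\in Z(G)$. Then
\[
(xz)(yz')=(xy)(zz'),\qquad (xz)/(yz')=(x/y)(zz'^{-1}),\qquad (xz)\backslash(yz')=(x\backslash y)(z^{-1}z').
\]
Consequently, for every subgroup $N\le Z(G)$ the relation $y\in xN$ is a congruence of $G$ and $N$ is a normal subloop. Moreover $G/N\models w=1$ if and only if all values of $w$ on $G$ lie in $N$.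
\end{lemma}

\begin{proof}
We have $z(yz')=(zy)z'=(yz)z'=y(zz')$, so $(xz)(yz')=x(z(yz'))=x(y(zz'))=(xy)(zz')$. By this formula, $\bigl((x/y)(zz'^{-1})\bigr)(yz')=((x/y)y)z=xz$ and $(xz)\bigl((x\backslash y)(z^{-1}z')\bigr)=(x(x\backslash y))z'=yz'$, which are the second and third equations. The relation $y\in xN$ is an equivalence relation because $(xz)z'=x(zz')$ and $N$ is a group, and the three formulas show that it is compatible with the operations. The class of $1$ is $N$.
\end{proof}

All our nilpotent loops are built by repeating one step.

\begin{lemma}\label{lem:ext}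
Let $G$ be a loop, $H\neq0$ an additively written abelian group, and $\psi\colon G\times G\to H$ a map with $\psi(1,x)=\psi(x,1)=0$ for all $x$. Then $G\times H$ with $(x,h)(y,h')=(xy,\,h+h'+\psi(x,y))$ is a loop, the projection to $G$ is a homomorphism, and its kernel $\{1\}\times H$ is central. If $G$ is nilpotent of class at most $k$, the new loop is nilpotent of class at most $k+1$. If $G$ is commutative and $\psi$ is symmetric, it is commutative.
\end{lemma}

\begin{proof}
The element $(1,0)$ is an identity. The equation $(x,h)(y,h')=(z,h'')$ has the unique solution $y=x\backslash z$, $h'=h''-h-\psi(x,y)$ in the second factor, and the unique solution $x=z/y$, $h=h''-h'-\psi(x,y)$ in the first. Multiplying by $(1,h'')$ on either side adds $h''$ to the second coordinate. Hence $(1,h'')$ commutes with all elements, and each of the six bracketed products in the definition of the center, formed with $(1,h'')$, $(x,h)$, $(y,h')$, equals $(xy,\,h+h'+h''+\psi(x,y))$. If $G=C_0>\dots>C_j=1$ is a central series, then $C_i\times H$ is the kernel of $G\times H\to G/C_i$, and $C_0\times H>\dots>C_j\times H>1$ is a central series of length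 $j+1$. The last claim is read off from the formula.
\end{proof}

No cocycle condition is imposed on $\psi$. For groups such a condition is forced by associativity; for loops $\psi$ is free, and this freedom lets layers of different characteristics interact.

\subsection*{Degree}
A function $\mathbb{F}_p^N\to\mathbb{F}_p$ \emph{has degree at most $d$} if it is represented by a polynomial of total degree at most $d$. These functions form an $\mathbb{F}_p$-subspace. If $V$ is an $\mathbb{F}_p$-vector space of dimension $l$, we fix a basis and regard $V^n$ as $\mathbb{F}_p^{ln}$. For $\tau\in\{0,1\}^M\subseteq\mathbb{F}_p^M$ let $|\tau|$ be the number of $i$ with $\tau_i=1$.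

\begin{lemma}\label{lem:deg}
\begin{enumerate}
\item[(a)] Every function $\mathbb{F}_p^N\to\mathbb{F}_p$ has degree at most $N(p-1)$.
\item[(b)] If $P\colon\mathbb{F}_p^N\to\mathbb{F}_p$ has degree at most $d$ and $\Lambda\colon\mathbb{F}_p^{N'}\to\mathbb{F}_p^N$ is affine, then $P\circ\Lambda$ has degree at most $d$.
\item[(c)] If $M\ge1$ and $Q\colon\mathbb{F}_p^M\to\mathbb{F}_p$ has degree at most $M-1$, then $\sum_{\tau\in\{0,1\}^M}(-1)^{M-|\tau|}Q(\tau)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The indicator function of a point $a$ is $\prod_{i=1}^N\bigl(1-(x_i-a_i)^{p-1}\bigr)$, and indicator functions span. (b) Substitute polynomials of degree at most $1$ for the variables. (c) A monomial of degree at most $M-1$ omits some variable $\tau_i$, and in its alternating sum the terms for two points $\tau$ that differ only in coordinate $i$ cancel.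
\end{proof}

\section{Loops that count modulo $q$ in characteristic $p$}\label{sec:L}

By Lemma~\ref{lem:vars} we need a quantity that stays bounded for terms in $r$ variables, survives substitution, and is unbounded over all terms. Parts (a) and (b) of Lemma~\ref{lem:deg} say that degree has the first two properties. For the third we need terms that compute functions of large degree. The smallest source is parity over $\mathbb{F}_3$. On $\{0,1\}$ we have $(-1)^\tau=1-2\tau=1+\tau$ in $\mathbb{F}_3$, so on $\{0,1\}^M$
\[
(-1)^{|\tau|}=(1+\tau_1)\cdots(1+\tau_M),
\]
and the monomial $\tau_1\cdots\tau_M$ appears. A loop computes this function if it has a layer $\mathbb{F}_3$ that holds the inputs, a layer $\mathbb{Z}_2$ in which bits are added, and a layer $\mathbb{F}_3$ that reads out the sign.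

\begin{example}\label{ex:18}
Let $\beta(v,v')=[v=v'=1]$ on $\mathbb{F}_3$, and let $L=\mathbb{F}_3\times\mathbb{Z}_2\times\mathbb{F}_3$ with
\[
(v,a,c)(v',a',c')=\bigl(v+v',\;a+a'+\beta(v,v'),\;c+c'+\beta(v,v')(-1)^{a+a'}\bigr).
\]
This is a loop of order $18$, by two applications of Lemma~\ref{lem:ext}. Put $x=(1,0,0)$ and $x'=(2,0,0)$.

\emph{An associator produces a bit.} We have $xx=(2,1,1)$ and $(xx)x'=(1,1,1)$, while $xx'=(0,0,0)$ and $x(xx')=(1,0,0)$. Since $(0,1,1)(1,0,0)=(1,1,1)$, we get $z:=\alpha(x,x,x')=(0,1,1)$.

\emph{Bits add.} Since $\beta(0,0)=0$, elements with first coordinate $0$ multiply by adding coordinates; for instance $zz=(0,0,2)$.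

\emph{A second associator reads the parity.} We have $zx=(1,1,1)$ and $(zx)x=(2,0,0)$, while $z(xx)=(2,0,2)$. Hence $\alpha(z,x,x)=(0,0,-2)=(0,0,1)$. The bit of $z$ enters the sign $(-1)^{a+a'}$ in the product $(zx)x$, but not in $z(xx)$, where the sign is computed inside $xx$; the difference is $(-1)^1-(-1)^0$. On the other hand $zz=(0,0,2)$ is central, so $\alpha(zz,x,x)=(0,0,0)$.
\end{example}

\begin{remark}\label{rem:six}
Dropping the last coordinate in Example~\ref{ex:18} gives a nilpotent loop $U$ of order $6$, which is not associative because $\alpha(x,x,x')$ has image $(0,1)$. It is not supernilpotent. Indeed, in a nilpotent loop of prime order the last nontrivial term of a central series is a central subgroup whose cosets partition the loop, so it is the whole loop, and the loop is a group. A product of nilpotent loops of orders $2$ and $3$ is therefore associative. The loop $U$ has class $2$, so it is finitely based by Theorem~\ref{thm:C}.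
\end{remark}

We now carry out these three steps in general. Let $p,q$ be primes, $V$ an $\mathbb{F}_p$-vector space of finite dimension $l$ with $|V|\ge3$, and fix $\omega\in V\setminus\{0\}$, $\theta\in V\setminus\{0,\omega\}$ and a function $\chi\colon\mathbb{Z}_q\to\mathbb{F}_p$. Put $\beta(v,v')=[v=v'=\omega]$ and define on $L=V\times\mathbb{Z}_q\times\mathbb{F}_p$
\begin{equation}\label{eq:L}
(v,a,c)(v',a',c')=\bigl(v+v',\;a+a'+\beta(v,v'),\;c+c'+\beta(v,v')\chi(a+a')\bigr).
\end{equation}
Example~\ref{ex:18} is the case $V=\mathbb{F}_3$, $q=2$, $\omega=1$, $\theta=2$, $\chi(a)=(-1)^a$. Since $\omega\ne0$, we have $\beta(v,0)=\beta(0,v)=0$. So Lemma~\ref{lem:ext}, applied twice starting from the group $V$, shows that $L$ is a commutative nilpotent loop of class at most $3$, that $\pi(v,a,c)=v$ is a homomorphism onto $V$, and that $C=\{(0,0,c):c\in\mathbb{F}_p\}$ is a central subgroup. Also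
\begin{equation}\label{eq:kernel}
(0,a,c)(v,a',c')=(v,\,a+a',\,c+c'),\qquad\text{hence}\qquad (v,a,c)/(v,a',c')=(0,\,a-a',\,c-c').
\end{equation}
Define $g\colon V^3\to\mathbb{Z}_q$ and $\gamma_M\colon V^{3M}\to\mathbb{Z}_q$ by
\begin{align*}
g(v_1,v_2,v_3)&=\beta(v_1,v_2)+\beta(v_1+v_2,v_3)-\beta(v_2,v_3)-\beta(v_1,v_2+v_3),\\
\gamma_M(v_1,\dots,v_{3M})&=\sum_{i=1}^Mg(v_{3i-2},v_{3i-1},v_{3i}),
\end{align*}
and let $Z_M$ be the term $(\cdots(z_1z_2)\cdots)z_M$ with $z_i=\alpha(x_{3i-2},x_{3i-1},x_{3i})$. Let $\Lambda_M\colon\mathbb{F}_p^M\to V^{3M}$ be the linear map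
\[
\Lambda_M(\tau)=(\tau_1\omega,\tau_1\omega,\tau_1\theta,\;\dots,\;\tau_M\omega,\tau_M\omega,\tau_M\theta).
\]
The symbol $*$ stands for an element of $\mathbb{F}_p$ whose value does not matter.

\begin{lemma}\label{lem:assoc}
The following hold in $L$.
\begin{enumerate}
\item[(a)] If $\pi x_i=v_i$ for $i\le 3M$, then $Z_M=(0,\gamma_M(v_1,\dots,v_{3M}),*)$.
\item[(b)] $\gamma_M(\Lambda_M(\tau))=|\tau| \bmod q$ for all $\tau\in\{0,1\}^M$.
\item[(c)] If $z=(0,\gamma,*)$ and $y=(u,b,*)$, then $\alpha(z,y,y)=\bigl(0,\,0,\,\beta(u,u)(\chi(\gamma+2b)-\chi(2b))\bigr)$.
\end{enumerate}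
\end{lemma}

\begin{proof}
(a) Let $x_i=(v_i,a_i,*)$. Both $(x_1x_2)x_3$ and $x_1(x_2x_3)$ have first coordinate $v_1+v_2+v_3$. Their second coordinates are $a_1+a_2+a_3+\beta(v_1,v_2)+\beta(v_1+v_2,v_3)$ and $a_1+a_2+a_3+\beta(v_2,v_3)+\beta(v_1,v_2+v_3)$. By \eqref{eq:kernel}, $z_1=(0,g(v_1,v_2,v_3),*)$. The same holds for each $z_i$ with its own triple, and by \eqref{eq:kernel} the second coordinates add in the product $Z_M$.

(b) We have $g(0,0,0)=0$ and $g(\omega,\omega,\theta)=1+\beta(2\omega,\theta)-\beta(\omega,\theta)-\beta(\omega,\omega+\theta)=1$, because $\theta\neq\omega$ and $\omega+\theta\neq\omega$.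

(c) Let $z=(0,\gamma,c_0)$ and $y=(u,b,c_1)$. Then $zy=(u,\gamma+b,c_0+c_1)$ and $yy=(2u,\,2b+\beta(u,u),\,2c_1+\beta(u,u)\chi(2b))$, so
\begin{align*}
(zy)y&=\bigl(2u,\;\gamma+2b+\beta(u,u),\;c_0+2c_1+\beta(u,u)\chi(\gamma+2b)\bigr),\\
z(yy)&=\bigl(2u,\;\gamma+2b+\beta(u,u),\;c_0+2c_1+\beta(u,u)\chi(2b)\bigr).
\end{align*}
Now apply \eqref{eq:kernel}.
\end{proof}

\section{From unbounded degree to a loop without a finite basis}\label{sec:criterion}

In this section $L$ is any finite loop with a surjective homomorphism $\pi\colon L\to V$ onto the additive group of an $\mathbb{F}_p$-vector space of dimension $l$, and $C\le Z(L)$ is a subgroup with $\pi(C)=0$ and with a fixed isomorphism $\iota\colon(\mathbb{F}_p,+)\to C$. For the loops \eqref{eq:L} we take $\iota(c)=(0,0,c)$. We say that a term $w(x_1,\dots,x_r)$ \emph{induces} the function $P\colon V^r\to\mathbb{F}_p$ if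
\[
w(\ell_1,\dots,\ell_r)=\iota\bigl(P(\pi\ell_1,\dots,\pi\ell_r)\bigr)\qquad\text{for all }\ell_1,\dots,\ell_r\in L .
\]

A term that induces a nonzero function is not an identity of $L$, so the induced functions say nothing about a basis for $L$ itself. We want a finite loop whose identities are exactly the terms that induce some function. Such a term is one whose values lie in $C$ and agree on any two tuples with the same image under $\pi$. This suggests taking pairs with the same image and factoring out the diagonal of $C$. Let
\[
D=\{(x,y)\in L^2:\pi x=\pi y\},\qquad \Delta=\{(z,z):z\in C\},\qquad A=D/\Delta .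
\]
Here $D$ is a subloop of $L^2$ because $\pi$ is a homomorphism, and $\Delta$ is a subgroup of $D$ that is central in $L^2$, hence in $D$. By Lemma~\ref{lem:center}, $A$ is a loop.

\begin{lemma}\label{lem:ident}
For a term $w$, we have $A\models w=1$ if and only if $w$ induces a function.
\end{lemma}

\begin{proof}
An $r$-tuple of elements of $D$ is a pair of tuples $\ell,\ell'\in L^r$ with $\pi\ell_i=\pi\ell_i'$ for all $i$, and the value of $w$ on it is $(w(\ell),w(\ell'))$. By Lemma~\ref{lem:center}, $A\models w=1$ if and only if $w(\ell)=w(\ell')\in C$ for all such pairs. This says that $w(\ell)$ lies in $C$ and depends only on $(\pi\ell_1,\dots,\pi\ell_r)$. As $\pi$ is surjective and $\iota$ is bijective, this is the same as inducing a function $V^r\to\mathbb{F}_p$.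
\end{proof}

It remains to build the test loops $G$ of Lemma~\ref{lem:vars}. The loop $G$ should not see functions of low degree, but should see those of high degree. We take a loop of $L$-valued functions and factor out the $C$-valued functions of low degree. The inputs must be restricted so that substituting them does not raise the degree, which is why we require their images in $V$ to be linear.

\begin{proposition}\label{prop:criterion}
Suppose that for every $d$ there is a term that induces a function which does not have degree at most $d$. Then $A$ is not finitely based.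
\end{proposition}

\begin{proof}
Let $r\ge1$ and $d=lr(p-1)$. Choose a term $t(x_1,\dots,x_n)$ inducing a function $P_t\colon V^n\to\mathbb{F}_p$ that does not have degree at most $d$. By Lemma~\ref{lem:ident}, $A\models t=1$. In the direct power $L^{V^n}$ of all functions $V^n\to L$ with pointwise operations, let
\[
B=\{F:\ \pi\circ F\colon V^n\to V \text{ is } \mathbb{F}_p\text{-linear}\},\qquad
N=\{\iota\circ h:\ h\colon V^n\to\mathbb{F}_p \text{ has degree at most } d\}.
\]
The homomorphism $\pi$ turns products into sums and the two divisions into differences, and sums and differences of linear maps are linear; so $B$ is a subloop. The set $N$ is contained in $B$ because $\pi\circ\iota=0$, it is a group because the functions of degree at most $d$ form a subspace, and it is central because its elements take values in $Z(L)$. Put $G=B/N$.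

\emph{$G$ satisfies the identities of $A$ in at most $r$ variables.} Let $A\models w=1$ with $w=w(x_1,\dots,x_r)$. By Lemma~\ref{lem:ident}, $w$ induces a function $P\colon V^r\to\mathbb{F}_p$, which has degree at most $d$ by Lemma~\ref{lem:deg}(a). For $F_1,\dots,F_r\in B$ the element $w(F_1,\dots,F_r)$ is $\iota\circ P\circ\Lambda$, where $\Lambda=(\pi F_1,\dots,\pi F_r)\colon V^n\to V^r$ is linear. By Lemma~\ref{lem:deg}(b) it lies in $N$, so $G\models w=1$.

\emph{$G$ fails $t=1$.} Choose a map $\sigma\colon V\to L$ with $\pi\sigma(v)=v$ for all $v$, and let $X_i(v_1,\dots,v_n)=\sigma(v_i)$. Then $X_i\in B$, and $t(X_1,\dots,X_n)=\iota\circ P_t$ does not lie in $N$.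

Lemma~\ref{lem:vars} completes the proof.
\end{proof}

Centrality of $C$ is used to form the quotients by $\Delta$ and $N$, and $C$ has the same characteristic as $V$ so that degree is defined. The loop $G$ is a quotient of a subloop of a power of $L$, so it satisfies every identity of $L$. Thus $G$ could never show that $L$ is not finitely based, and the passage from $L$ to $A$ cannot be skipped in this argument.

\section{The counterexamples}\label{sec:AB}

Let $L$ be one of the loops \eqref{eq:L} and $A=D/\Delta$ as in Section~\ref{sec:criterion}. We first put coordinates on $A$.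

\begin{lemma}\label{lem:A}
The loop $A$ is isomorphic to $V\times\mathbb{Z}_q\times\mathbb{Z}_q\times\mathbb{F}_p$ with the multiplication
\begin{multline*}
(v,a,s,c)(v',a',s',c')=\bigl(v+v',\;a+a'+\beta(v,v'),\;s+s',\\
c+c'+\beta(v,v')\,(\chi(a+a'+s+s')-\chi(a+a'))\bigr).
\end{multline*}
It is commutative, nilpotent of class at most $3$, and of order $|V|q^2p$.
\end{lemma}

\begin{proof}
Write an element of $D$ as $((v,a,c_1),(v,a+s,c_2))$ and send it to $(v,a,s,c_2-c_1)$. This map is surjective, and two elements have the same image exactly when they differ by adding the same constant to $c_1$ and $c_2$, that is, when they lie in the same coset of $\Delta$. By \eqref{eq:L}, the product with $((v',a',c_1'),(v',a'+s',c_2'))$ has components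
\begin{gather*}
\bigl(v+v',\;a+a'+\beta(v,v'),\;c_1+c_1'+\beta(v,v')\chi(a+a')\bigr),\\
\bigl(v+v',\;a+a'+\beta(v,v')+s+s',\;c_2+c_2'+\beta(v,v')\chi(a+a'+s+s')\bigr),
\end{gather*}
which gives the formula. So $A$ arises from the group $V$ by two applications of Lemma~\ref{lem:ext}, with $H=\mathbb{Z}_q\times\mathbb{Z}_q$ and then $H=\mathbb{F}_p$; both maps $\psi$ are symmetric and vanish when $v=0$ or $v'=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $L$ be the loop of Example~\ref{ex:18}. Since $(-1)^{s+s'}-1=[s\ne s']$ in $\mathbb{F}_3$, the loop of Lemma~\ref{lem:A} is the loop $A$ of the theorem. It is commutative, of order $3\cdot4\cdot3=36$ and of class at most $3$.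

For $M\ge1$ let $t_M=\alpha(Z_M,y,y)$, a term in the variables $x_1,\dots,x_{3M},y$. As $2b=0$ in $\mathbb{Z}_2$, parts (a) and (c) of Lemma~\ref{lem:assoc} show that $t_M$ induces the function
\[
P_M(v_1,\dots,v_{3M},u)=[u=1]\bigl((-1)^{\gamma_M(v_1,\dots,v_{3M})}-1\bigr).
\]
Let $Q(\tau)=P_M(\Lambda_M(\tau),1)$. By Lemma~\ref{lem:assoc}(b), $Q(\tau)=(-1)^{|\tau|}-1$ for $\tau\in\{0,1\}^M$, so
\[
\sum_{\tau\in\{0,1\}^M}(-1)^{M-|\tau|}Q(\tau)=(-1)^M2^M-(1-1)^M=(-2)^M=1\neq0\quad\text{in }\mathbb{F}_3 .
\]
By parts (b) and (c) of Lemma~\ref{lem:deg}, $P_M$ does not have degree at most $M-1$. Taking $M=d+1$ in Proposition~\ref{prop:criterion}, we see that $A$ is not finitely based. By Theorem~\ref{thm:C} its class is not at most $2$, so it is $3$.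
\end{proof}

Two points change for general $p$ and $q$. First, for odd $q$ the value in Lemma~\ref{lem:assoc}(c) may depend on the second coordinate $b$ of $y$, and then $\alpha(Z_M,y,y)$ does not induce a function. Replacing $y$ by $y^{[q]}$ removes this dependence, and it keeps the first coordinate free because $q$ is invertible in $\mathbb{F}_p$. Second, $\mathbb{F}_p$ need not contain a primitive $q$th root of unity, so $\chi$ cannot always be a character. We take an indicator function instead and expand it into characters over the algebraic closure.

\begin{proof}[Proof of Theorem~\ref{thm:B}]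
Let $V=\mathbb{F}_p$ if $p$ is odd and $V=\mathbb{F}_2^2$ if $p=2$, so that $|V|\ge3$. Let $\chi(a)=[a=0]$, and form $L$ and $A$. By Lemma~\ref{lem:A}, $A$ is nilpotent of class at most $3$ and has order $|V|q^2p$, which is $p^2q^2$ for odd $p$ and $8q^2$ for $p=2$.

\emph{The terms.} For $y=(u,b,*)$, induction on $j$ with \eqref{eq:L} gives $y^{[j]}=\bigl(ju,\;jb+\sum_{i=1}^{j-1}\beta(iu,u),\;*\bigr)$. Since $qb=0$, we get $y^{[q]}=(qu,\mu(u),*)$ with $\mu(u)=\sum_{i=1}^{q-1}\beta(iu,u)\in\mathbb{Z}_q$. By Lemma~\ref{lem:assoc}, the term $t_M=\alpha(Z_M,y^{[q]},y^{[q]})$ induces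
\[
P_M(v_1,\dots,v_{3M},u)=\beta(qu,qu)\bigl(\chi(\gamma_M(v_1,\dots,v_{3M})+2\mu(u))-\chi(2\mu(u))\bigr).
\]

\emph{The alternating sum.} Let $u_0=q^{-1}\omega$, so that $\beta(qu_0,qu_0)=1$, and let $\kappa=2\mu(u_0)$. For $\tau\in\{0,1\}^M$ we have $P_M(\Lambda_M(\tau),u_0)=\chi(\kappa+|\tau|)-\chi(\kappa)$. Let $E$ be the shift $(E\phi)(a)=\phi(a+1)$ on functions $\phi$ on $\mathbb{Z}_q$. The constant $\chi(\kappa)$ contributes $(1-1)^M\chi(\kappa)=0$, so
\[
\Theta_M:=\sum_{\tau\in\{0,1\}^M}(-1)^{M-|\tau|}P_M(\Lambda_M(\tau),u_0)=\sum_{j=0}^M\binom Mj(-1)^{M-j}\chi(\kappa+j)=\bigl((E-1)^M\chi\bigr)(\kappa).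
\]
If $\Theta_M\ne0$, then $P_M$ does not have degree at most $M-1$, by parts (b) and (c) of Lemma~\ref{lem:deg}.

\emph{Nonvanishing.} As $p\neq q$, the polynomial $X^q-1$ has $q$ distinct roots $\zeta$ in $\overline{\mathbb{F}}_p$. They form a cyclic group of order $q$, so $\chi(a)=\frac1q\sum_{\zeta^q=1}\zeta^a$. The function $a\mapsto\zeta^a$ is an eigenvector of $E-1$ with eigenvalue $\zeta-1$. Hence, for $M\ge1$,
\[
\Theta_M=\frac1q\sum_{\zeta^q=1,\ \zeta\ne1}\zeta^\kappa(\zeta-1)^M .
\]
Suppose that $\Theta_M=0$ for $M=M_0,\dots,M_0+q-2$ with $M_0\ge1$. Then the $q-1$ numbers $\eta_\zeta=\zeta^\kappa(\zeta-1)^{M_0}$ satisfy $\sum_{\zeta\neq1}\eta_\zeta(\zeta-1)^j=0$ for $j=0,\dots,q-2$. The numbers $\zeta-1$ are distinct, so the Vandermonde matrix of this system is invertible and all $\eta_\zeta$ vanish. This is false, since $\zeta\neq0$ and $\zeta-1\ne0$. Thus for every $d$ there is $M>d$ with $\Theta_M\neq0$, and $P_M$ does not have degree at most $d$.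

By Proposition~\ref{prop:criterion}, $A$ is not finitely based, and by Theorem~\ref{thm:C} its class is $3$.
\end{proof}

\begin{remark}\label{rem:hyp}
Both hypotheses on the data are needed in this argument. If $q=p$, then $(E-1)^p=E^p-1=0$ on functions $\mathbb{Z}_p\to\mathbb{F}_p$, so the alternating sums $((E-1)^M\chi)(\kappa)$ vanish for all $M\ge p$ and all $\chi$; in that case $A$ has prime power order and is finitely based by Vaughan-Lee's theorem. If $V=\mathbb{F}_2$, there is no $\theta$, and $g$ vanishes identically: $g(v_1,v_2,v_3)=0$ whenever some $v_i$ is $0$, and $g(1,1,1)=1+0-1-0=0$. This is why $p=2$ requires $V=\mathbb{F}_2^2$.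
\end{remark}

\section{A noetherian property of functors on free $\mathbb{Z}_e$-modules}\label{sec:noeth}

The result of this section is a known theorem of Putman--Sam and Sam--Snowden; we include a proof. Fix integers $e\ge2$ and $c\ge1$, and put $R=\mathbb{Z}_e$ and $k=\mathbb{Z}_c$. Let $\mathcal{V}$ be the category whose objects are the modules $R^n$ $(n\ge0)$ and whose morphisms are the linear maps. A \emph{$\mathcal{V}$-module} is a functor $\mathcal{M}$ from $\mathcal{V}$ to $k$-modules: a family of $k$-modules $\mathcal{M}(R^n)$ and, for each linear map $\lambda\colon R^m\to R^n$, a $k$-linear map $\mathcal{M}(R^m)\to\mathcal{M}(R^n)$, written $\xi\mapsto\lambda\xi$, compatible with composition and identities. A \emph{submodule} is a family of $k$-submodules stable under all $\lambda$. Quotients, intersections and direct sums are formed at each $R^n$ separately. The submodule \emph{generated} by elements $\xi_i\in\mathcal{M}(R^{m_i})$ is, at $R^n$, the $k$-span of all $\lambda\xi_i$ with $\lambda\colon R^{m_i}\to R^n$ linear.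

Let $\mathcal{P}_m(R^n)$ be the free $k$-module with basis $\mathrm{Hom}(R^m,R^n)$, on which linear maps act by composition. For $\xi\in\mathcal{M}(R^m)$ the rule $\lambda\mapsto\lambda\xi$ defines a morphism $\mathcal{P}_m\to\mathcal{M}$ whose image is the submodule generated by $\xi$. Hence every finitely generated $\mathcal{V}$-module is a quotient of a finite direct sum of modules $\mathcal{P}_m$.

\begin{proposition}\label{prop:noeth}
Every submodule of a finitely generated $\mathcal{V}$-module is finitely generated.
\end{proposition}

The proof is a leading-term argument, as for the Hilbert basis theorem. The basis elements of $\mathcal{P}_m$ play the role of monomials. We need a total order on them, and a class of linear maps that respects the order and is still large enough that the resulting divisibility relation admits no infinite sequence without a comparable pair.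

Let $\Sigma=\mathrm{Hom}(R^m,R)$, a finite set, with a fixed total order. Identify $\lambda\in\mathrm{Hom}(R^m,R^n)$ with the word $\lambda_1\cdots\lambda_n\in\Sigma^n$ of its components, and order $\Sigma^n$ lexicographically. A surjection $f\colon\{1,\dots,n'\}\to\{1,\dots,n\}$ is \emph{ordered} if $\min f^{-1}(1)<\dots<\min f^{-1}(n)$. It defines the linear map $f^*\colon R^n\to R^{n'}$, $(\rho_i)_i\mapsto(\rho_{f(j)})_j$, which sends the word $\lambda$ to $\lambda\circ f=\lambda_{f(1)}\cdots\lambda_{f(n')}$. Thus $f^*$ inserts, to the right of certain letters, further copies of them.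

\begin{lemma}\label{lem:order}
If $f$ is ordered and $\lambda<\lambda'$ in $\Sigma^n$, then $\lambda\circ f<\lambda'\circ f$.
\end{lemma}

\begin{proof}
Let $i$ be the first index with $\lambda_i\ne\lambda_i'$, so $\lambda_i<\lambda_i'$, and let $j_0=\min f^{-1}(i)$. If $\lambda_{f(j)}\ne\lambda'_{f(j)}$, then $f(j)\ge i$, hence $j\ge\min f^{-1}(f(j))\ge j_0$. So the two words first differ at position $j_0$, where the letters are $\lambda_i<\lambda_i'$.
\end{proof}

The lemma fails for the transposition of $\{1,2\}$, which exchanges $\sigma\sigma'$ and $\sigma'\sigma$.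

We recall Higman's lemma: every infinite sequence of words over a finite alphabet contains an infinite subsequence in which each word is a subword of every later one. Here a subword of $u'$ is a word obtained from $u'$ by deleting letters. (The lemma says that the subword order is a well-quasi-order, and in a well-quasi-order every infinite sequence has an infinite weakly increasing subsequence.) The subword relation alone is too weak for us. For $\sigma\neq\sigma'$, the word $\sigma\sigma'$ is a subword of $\sigma'\sigma\sigma'$, but an ordered $f$ has $f(1)=1$ and so preserves the first letter. One has to keep track of first occurrences.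

\begin{lemma}\label{lem:wqo}
Every infinite sequence of words over $\Sigma$ has an infinite subsequence in which, whenever $\lambda$ precedes $\lambda'$, we have $\lambda'=\lambda\circ f$ for some ordered surjection $f$.
\end{lemma}

\begin{proof}
Write each word as $\sigma_1u_1\sigma_2u_2\cdots\sigma_hu_h$, where $\sigma_1,\dots,\sigma_h$ are its distinct letters in order of first occurrence and $u_i$ is a word in $\sigma_1,\dots,\sigma_i$. There are finitely many possible sequences $(\sigma_1,\dots,\sigma_h)$, so we may pass to a subsequence on which it is constant. Applying Higman's lemma $h$ times, once for each block, we pass to a subsequence in which, whenever $\lambda=\sigma_1u_1\cdots\sigma_hu_h$ precedes $\lambda'=\sigma_1u_1'\cdots\sigma_hu_h'$, each $u_i$ is a subword of $u_i'$.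

Let $\lambda,\lambda'$ be such a pair, of lengths $n,n'$. There is a strictly increasing map $\epsilon\colon\{1,\dots,n\}\to\{1,\dots,n'\}$ with $\lambda'_{\epsilon(i)}=\lambda_i$ that sends the first occurrence of each letter in $\lambda$ to its first occurrence in $\lambda'$ and sends each $u_i$ into $u_i'$. Put $f(\epsilon(i))=i$. For $j$ outside the image of $\epsilon$, let $f(j)$ be the position of the first occurrence of the letter $\lambda'_j$ in $\lambda$. Then $f$ is surjective and $\lambda'=\lambda\circ f$. For $j$ outside the image, $\epsilon(f(j))$ is the first occurrence of $\lambda'_j$ in $\lambda'$ and differs from $j$, so $\epsilon(f(j))<j$. Therefore $\min f^{-1}(i)=\epsilon(i)$ for all $i$, and $f$ is ordered.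
\end{proof}

For example, if $\lambda=\sigma_1\sigma_2\sigma_1$ and $\lambda'=\sigma_1\sigma_1\sigma_2\sigma_2\sigma_1$, then $\epsilon$ has values $1,3,5$ and $f$ has values $1,1,2,2,3$.

\begin{proof}[Proof of Proposition~\ref{prop:noeth}]
\emph{Reduction to $\mathcal{P}_m$.} Call a $\mathcal{V}$-module noetherian if all its submodules are finitely generated. A quotient of a noetherian module is noetherian: the preimage of a submodule is finitely generated, and the images of its generators generate the submodule. If $\mathcal{M}'$ and $\mathcal{M}''$ are noetherian and $\mathcal{N}\subseteq\mathcal{M}'\oplus\mathcal{M}''$, take finitely many generators of $\mathcal{N}\cap\mathcal{M}'$ and finitely many elements of $\mathcal{N}$ whose projections generate the projection of $\mathcal{N}$ to $\mathcal{M}''$. Together they generate $\mathcal{N}$, because any element of $\mathcal{N}$ can be moved into $\mathcal{N}\cap\mathcal{M}'$ by subtracting an element of the submodule generated by the second set. So it suffices to show that $\mathcal{P}_m$ is noetherian.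

\emph{Leading terms.} For $0\ne\xi\in\mathcal{P}_m(R^n)$, the \emph{leading word} is the largest word with a nonzero coefficient in $\xi$, and that coefficient is the \emph{leading coefficient}. By Lemma~\ref{lem:order}, if $f$ is ordered and $\xi$ has leading word $\lambda$, then $f^*\xi$ has leading word $\lambda\circ f$ and the same leading coefficient.

Suppose that $\mathcal{N}\subseteq\mathcal{P}_m$ is not finitely generated. Choose $\xi_1,\xi_2,\dots\in\mathcal{N}$ inductively. Let $\mathcal{N}_i$ be the submodule generated by $\xi_1,\dots,\xi_i$, with $\mathcal{N}_0=0$. Pick $n_{i+1}$ with $\mathcal{N}_i(R^{n_{i+1}})\neq\mathcal{N}(R^{n_{i+1}})$, and pick $\xi_{i+1}$ in $\mathcal{N}(R^{n_{i+1}})\setminus\mathcal{N}_i(R^{n_{i+1}})$ with the smallest possible leading word. Let $\lambda^{(i)}$ and $a_i\in k$ be the leading word and leading coefficient of $\xi_i$. Let $i_1<i_2<\cdots$ be a subsequence for $(\lambda^{(i)})$ as in Lemma~\ref{lem:wqo}. The ring $k$ is finite, so the chain of ideals $(a_{i_1})\subseteq(a_{i_1},a_{i_2})\subseteq\cdots$ stabilizes, and $a_{i_t}=\sum_{s<t}r_sa_{i_s}$ for some $t\ge2$ and $r_s\in k$.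 Write $\lambda^{(i_t)}=\lambda^{(i_s)}\circ f_s$ with $f_s$ ordered, and put
\[
\xi=\xi_{i_t}-\sum_{s<t}r_sf_s^*\xi_{i_s}\in\mathcal{N}(R^{n_{i_t}}).
\]
Each $f_s^*\xi_{i_s}$ has leading word $\lambda^{(i_t)}$ and leading coefficient $a_{i_s}$, so only words smaller than $\lambda^{(i_t)}$ occur in $\xi$. The subtracted sum lies in $\mathcal{N}_{i_t-1}$ and $\xi_{i_t}$ does not, so $\xi\notin\mathcal{N}_{i_t-1}$. This contradicts the choice of $\xi_{i_t}$.
\end{proof}

\section{Loops of class at most two}\label{sec:C}

Let $A$ be a finite nilpotent loop of class at most $2$. The trivial loop has the basis $x=y$, so let $|A|>1$. A central series of length at most $2$ provides a subgroup $C\le Z(A)$ such that $A/C$ is an abelian group. Let $c$ be the exponent of $C$, let $e\geq2$ be the least common multiple of $c$ and the exponent of $A/C$, and put $R=\mathbb{Z}_e$, $k=\mathbb{Z}_c$. The finite abelian group $A/C\times C$ has exponent $e$, so it contains a copy of $\mathbb{Z}_e$. Since $A/C$ is a quotient and $C$ a subloop of $A$,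
\begin{equation}\label{eq:Ze}
\text{every identity of } A \text{ holds in the group } R^n \text{ for every } n .
\end{equation}

A finite basis has to generate the identities of $A$ under substitution and multiplication. Substitutions are complicated maps between free loops. We first impose finitely many identities of $A$, after which the remaining ones live in an abelian group on which a substitution acts only through the linear map that it induces.

\subsection*{The variety $\mathcal{W}$}
Consider the terms
\[
s_1=(x_1x_2)/(x_2x_1),\qquad s_2=\alpha(x_1,x_2,x_3),\qquad s_3=x_1^{[e]} .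
\]
A loop satisfies $s_1=s_2=s_3=1$ if and only if it is an abelian group of exponent dividing $e$. Let $\mathcal{W}$ be the class of loops that satisfy, for $i=1,2,3$ and new variables $y_1,y_2$,
\begin{gather}
s_iy_1=y_1s_i,\qquad (s_iy_1)y_2=s_i(y_1y_2),\qquad (y_1s_i)y_2=y_1(s_iy_2),\notag\\
(y_1y_2)s_i=y_1(y_2s_i),\qquad s_i^{[c]}=1 .\label{eq:W}
\end{gather}
These fifteen identities say that every value of $s_i$ is central and of order dividing $c$. Since $A/C\models s_i=1$, the values of $s_i$ on $A$ lie in $C$, so $A\in\mathcal{W}$. Also $R^n\in\mathcal{W}$, since there $s_i$ is identically trivial.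

Let $F(n)$ be the free loop of $\mathcal{W}$ on $x_1,\dots,x_n$: the algebra of terms in these variables modulo the identities that hold throughout $\mathcal{W}$. It belongs to $\mathcal{W}$, and every assignment of the $x_j$ to elements of a loop $G\in\mathcal{W}$ extends to a unique homomorphism $F(n)\to G$, which evaluates terms. Let $S(n)\le Z(F(n))$ be the subgroup generated by all values of $s_1,s_2,s_3$ in $F(n)$. It is an abelian group generated by elements of order dividing $c$, hence a $k$-module. Let $\eta_n\colon F(n)\to R^n$ be the homomorphism sending $x_j$ to the $j$th standard basis vector $\varepsilon_j$.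

\begin{lemma}\label{lem:kernel}
The map $\eta_n$ is surjective with kernel $S(n)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:center}, $S(n)$ is normal and $F(n)/S(n)$ satisfies $s_1=s_2=s_3=1$; so it is an abelian group of exponent dividing $e$, generated by the classes $x_jS(n)$. Hence there is a group homomorphism $R^n\to F(n)/S(n)$ with $\varepsilon_j\mapsto x_jS(n)$. On the other hand, $\eta_n$ maps values of $s_i$ to values of $s_i$ in $R^n$, which are $0$, so it induces a homomorphism $F(n)/S(n)\to R^n$. The two maps are inverse to each other on generators, hence inverse isomorphisms.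
\end{proof}

A homomorphism $\varphi\colon F(m)\to F(n)$ is a \emph{lift} of the linear map $\lambda\colon R^m\to R^n$ if $\eta_n\varphi=\lambda\eta_m$. Every $\lambda$ has a lift: choose $\varphi(x_j)\in\eta_n^{-1}(\lambda\varepsilon_j)$. Every homomorphism $\varphi$ maps values of $s_i$ to values of $s_i$, so $\varphi(S(m))\subseteq S(n)$. By Lemma~\ref{lem:kernel} it induces an additive, hence $R$-linear, map $R^m\to R^n$, of which it is a lift. The next lemma is the point at which class $2$ is used.

\begin{lemma}\label{lem:functor}
Any two lifts of $\lambda\colon R^m\to R^n$ agree on $S(m)$. Thus $\mathcal{S}(R^n)=S(n)$, with $\lambda$ acting as the restriction of any lift, is a $\mathcal{V}$-module. It is generated by $s_1\in S(2)$, $s_2\in S(3)$ and $s_3\in S(1)$.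
\end{lemma}

\begin{proof}
Let $\varphi,\varphi'$ be lifts of $\lambda$. Then $\eta_n\varphi'(x_j)=\eta_n\varphi(x_j)$, so $\varphi'(x_j)=\varphi(x_j)z_j$ with $z_j\in S(n)$. Since $z_j^{\,c}=1$ and $c\mid e$, the rule $\nu(a_1,\dots,a_m)=z_1^{a_1}\cdots z_m^{a_m}$ defines a group homomorphism $\nu\colon R^m\to S(n)$. Put $\varphi''(w)=\varphi(w)\,\nu(\eta_m(w))$. As $S(n)$ is central, Lemma~\ref{lem:center} gives
\[
\varphi''(w)\varphi''(w')=\bigl(\varphi(w)\varphi(w')\bigr)\bigl(\nu(\eta_m(w))\,\nu(\eta_m(w'))\bigr)=\varphi''(ww').
\]
So $\varphi''$ is a homomorphism. It agrees with $\varphi'$ on the generators, hence $\varphi'=\varphi''$. For $w\in S(m)$ we have $\eta_m(w)=0$ and therefore $\varphi'(w)=\varphi(w)$.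

The restriction of a lift is a group homomorphism $S(m)\to S(n)$, hence $k$-linear. A composite of lifts is a lift of the composite, and the identity lifts the identity, so $\mathcal{S}$ is a functor. Finally, a value $s_i(w_1,\dots)$ in $F(n)$ is $\varphi(s_i)$ for the homomorphism $\varphi$ with $x_j\mapsto w_j$, and these values generate $S(n)$ as a group.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $T(n)$ be the intersection of the kernels of all homomorphisms $F(n)\to A$. Since $A\in\mathcal{W}$, these homomorphisms are the evaluations in $A$, so the class of a term $w(x_1,\dots,x_n)$ lies in $T(n)$ if and only if $A\models w=1$. In that case $\eta_n(w)=w(\varepsilon_1,\dots,\varepsilon_n)=0$ by \eqref{eq:Ze}; so $T(n)\subseteq S(n)$ by Lemma~\ref{lem:kernel}. This is where we use that $e$ is exactly the exponent of $A/C\times C$. Being a subloop contained in $S(n)$, the set $T(n)$ is a $k$-submodule. If $\varphi\colon F(m)\to F(n)$ and $h\colon F(n)\to A$ are homomorphisms, then $h\varphi$ kills $T(m)$; hence $\varphi(T(m))\subseteq T(n)$. So the $T(n)$ form a submodule of the finitely generated $\mathcal{V}$-module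 $\mathcal{S}$. By Proposition~\ref{prop:noeth} it is generated by finitely many elements $t_j\in T(n_j)$, $j=1,\dots,J$, which we represent by terms.

Let $\Sigma_A$ consist of the loop axioms \eqref{eq:axioms}, the identities \eqref{eq:W}, and $t_1=1,\dots,t_J=1$. All of these hold in $A$. Let $G$ be an algebra satisfying $\Sigma_A$, so $G\in\mathcal{W}$, and let $A\models w=1$ with $w=w(x_1,\dots,x_n)$. The class of $w$ lies in $T(n)$, so it is a product of elements $\varphi(t_j)$ with homomorphisms $\varphi\colon F(n_j)\to F(n)$; inverses are not needed because $S(n)$ has finite exponent. For every homomorphism $h\colon F(n)\to G$, the element $h\varphi(t_j)$ is a value of $t_j$ in $G$, hence $1$. Thus $h(w)=1$ for all $h$, that is, $G\models w=1$. So $\Sigma_A$ is a finite basis for $A$.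
\end{proof}

\begin{remark}\label{rem:class3}
Lemma~\ref{lem:functor} says that a term which vanishes in abelian groups of exponent $e$ does not distinguish two substitutions that agree in such groups. This fails in class $3$. The term $\alpha(x,y,y)$ vanishes in abelian groups, and the substitutions $x\mapsto1$ and $x\mapsto\alpha(x_1,x_2,x_3)$ agree in abelian groups. The first turns the term into $(yy)/(yy)=1$. The second turns it into $\alpha(\alpha(x_1,x_2,x_3),y,y)$, which takes the value $(0,0,1)$ in the loop of Example~\ref{ex:18}.
\end{remark}

\begin{thebibliography}{1}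

\bibitem{KM}
Michael Kompatscher and Peter Mayr,
\emph{Every finite nilpotent loop has a supernilpotent loop as reduct},
arXiv:2409.12484 (2024).

\end{thebibliography}
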